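# Limit points of the set of ZL-amenability constants of finite groups

Throughout, $G$ is a finite group, characters are complex characters, and $\operatorname{Irr}(G)$ is the set of irreducible ones. "Linear" means of degree $1$.

## 1. Central idempotents and the $\ell^1$-norm of the diagonal element

**Definition 1.1 (minimal central idempotents).** Let $\mathbb CG$ be the complex group algebra. Its centre $\mathrm Z\mathbb CG$ is isomorphic to $\bigoplus_p\mathbb Cp$, where $p$ runs over the minimal idempotents of $\mathrm Z\mathbb CG$. These are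
$$p_\chi=\frac{\chi(1)}{|G|}\sum_{g\in G}\chi(g^{-1})\,g\qquad(\chi\in\operatorname{Irr}(G)).$$

For $G=\{1,s\}$ of order $2$ there are two of them, $\frac12(1+s)$ and $\frac12(1-s)$.

**Definition 1.2 (ZL-amenability constant).** Put
$$\Delta_{\rm Z}(G)=\sum_{p}p\otimes p\in\mathbb CG\otimes\mathbb CG\equiv\mathbb C(G\times G),\qquad \operatorname{AM}_{\rm Z}(G)=\|\Delta_{\rm Z}(G)\|_1,$$
where $\|\sum_{x\in G\times G}a_xx\|_1=\sum_x|a_x|$.

For $G=\{1,s\}$ we get $\Delta_{\rm Z}(G)=\frac14(1+s)\otimes(1+s)+\frac14(1-s)\otimes(1-s)=\frac12(1\otimes1+s\otimes s)$, so $\operatorname{AM}_{\rm Z}(G)=1$.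

It is convenient to rewrite the constant. The coefficient of $\Delta_{\rm Z}(G)$ at $(g,h)$ is $|G|^{-2}\sum_\chi\chi(1)^2\chi(g^{-1})\chi(h^{-1})$. We sum absolute values over all pairs, so we may replace $g$ by $g^{-1}$; since $\chi(h^{-1})=\overline{\chi(h)}$,
$$\operatorname{AM}_{\rm Z}(G)=\frac1{|G|^2}\sum_{g,h\in G}|a(g,h)|,\qquad a(g,h)=\sum_{\chi\in\operatorname{Irr}(G)}\chi(1)^2\chi(g)\overline{\chi(h)}.\tag{1}$$

**Example 1.3 ($S_3$).** The irreducible characters are $1$, $\operatorname{sgn}$ and the character $\chi$ of degree $2$ with values $2,0,-1$ on the identity $e$, the three transpositions $t$ and the two $3$-cycles $c$. So $a(g,h)=1+\operatorname{sgn}(g)\operatorname{sgn}(h)+4\chi(g)\chi(h)$, which gives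
$$a(e,e)=18,\quad a(e,t)=0,\quad a(e,c)=-6,\quad a(t,t)=2,\quad a(t,c)=0,\quad a(c,c)=6;$$
these depend only on classes. The sum of $|a|$ is $18+2\cdot2\cdot6+9\cdot2+4\cdot6=84$, and $\operatorname{AM}_{\rm Z}(S_3)=84/36=7/3$.

**Definition 1.4 (the value set, and two properties of sets of reals).** Put $\mathcal{ZL}=\{\operatorname{AM}_{\rm Z}(G): G\text{ a finite group}\}\subseteq\mathbb R$. A limit point of a set $S\subseteq\mathbb R$ is a limit of a sequence of points of $S$ different from it. A set is closed if it contains its limit points. A point of $S$ is non-isolated in $S$ if it is a limit point of $S$.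

The set $\{1/n:n\ge1\}$ is not closed, and all its points are isolated. The set $\{0\}\cup\{1/n:n\ge1\}$ is closed, and $0$ is a non-isolated point of it. So being closed and having non-isolated points are separate matters.

The question, posed in Yemon Choi, "A gap theorem for the ZL-amenability constant of a finite group", arXiv:1410.5134 (2014), is this. Is $\mathcal{ZL}$ closed? If it is not, does it contain non-isolated points? The known facts supplied with the question are that $\operatorname{AM}_{\rm Z}(G)\ge1$ with equality exactly for abelian $G$, that $\operatorname{AM}_{\rm Z}(G)\ge7/4$ for non-abelian $G$ with $7/4$ attained, and that $\mathcal{ZL}$ contains convergent strictly increasing sequences. The proof below does not need them.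

## 2. Abelian groups, groups of order eight, products and quotients

If $G$ is abelian, all $\chi(1)$ are $1$. Column orthogonality says $a(g,h)=|G|$ for $g=h$ and $0$ otherwise, so $\operatorname{AM}_{\rm Z}(G)=1$.

Let $G$ be non-abelian of order $8$. Then $G'=Z(G)=\{1,z\}$; there are four linear characters and one character $\chi$ of degree $2$, with $\chi(1)=2$, $\chi(z)=-2$ and $\chi=0$ elsewhere. The linear characters contribute $4$ to $a(g,h)$ if $gG'=hG'$ and $0$ otherwise. For $g,h\in\{1,z\}$ we find $a(g,g)=4+16=20$ and $a(1,z)=4-16=-12$, contributing $2\cdot20+2\cdot12=64$ to the sum of $|a|$. Each of the six $g\notin Z(G)$ has two partners $h\in gG'$ with $a(g,h)=4$, contributing $48$. So $\operatorname{AM}_{\rm Z}(G)=112/64=7/4$.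

Two structural facts let us make new values from old ones.

**Lemma 2.1.** (a) $\operatorname{AM}_{\rm Z}(G\times H)=\operatorname{AM}_{\rm Z}(G)\operatorname{AM}_{\rm Z}(H)$. (b) If $L\trianglelefteq G$, then $\operatorname{AM}_{\rm Z}(G/L)\le\operatorname{AM}_{\rm Z}(G)$.

**Proof.** (a) The irreducible characters of $G\times H$ are the products $\chi\times\psi$, and $p_{\chi\times\psi}=p_\chi\otimes p_\psi$ in $\mathbb C(G\times H)=\mathbb CG\otimes\mathbb CH$. So, after reordering tensor factors, $\Delta_{\rm Z}(G\times H)=\Delta_{\rm Z}(G)\otimes\Delta_{\rm Z}(H)$, and the $\ell^1$-norm is multiplicative on such tensors.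

(b) The map $\pi:\mathbb CG\to\mathbb C(G/L)$ induced by $g\mapsto gL$ does not increase $\ell^1$-norms, and neither does $\pi\otimes\pi$. The coefficient of $\pi(p_\chi)$ at $gL$ is $\frac{\chi(1)}{|G|}\sum_{l\in L}\chi(l^{-1}g^{-1})$. If $L\le\ker\chi$, this is $\frac{\chi(1)}{|G/L|}\chi(g^{-1})$, the coefficient of the idempotent of $G/L$ that belongs to $\chi$. If $L\not\le\ker\chi$ and $\rho$ affords $\chi$, then $\frac1{|L|}\sum_l\rho(l)$ projects onto the $L$-fixed vectors. They form a $G$-invariant subspace because $L\trianglelefteq G$, and a proper one, so it is $0$; hence the coefficient vanishes. Thus $\pi\otimes\pi$ sends $\Delta_{\rm Z}(G)$ to $\Delta_{\rm Z}(G/L)$. $\square$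

## 3. All values up to $77/32$, and what they imply

**Theorem 3.1.** Let $G$ be a finite group.

1. If $|G'|=1$, then $\operatorname{AM}_{\rm Z}(G)=1$. If $|G'|=2$, then $\operatorname{AM}_{\rm Z}(G)=2-4^{-n}$, where $|G:Z(G)|=4^n$, $n\ge1$. If $|G'|=3$ and $G'\le Z(G)$, then $\operatorname{AM}_{\rm Z}(G)=\frac73-\frac43 9^{-n}$, where $|G:Z(G)|=9^n$, $n\ge1$. If $|G'|=3$ and $G'\not\le Z(G)$, then $\operatorname{AM}_{\rm Z}(G)=\frac73$. All $n\ge1$ occur.
2. If $|G'|\ge4$, then $\operatorname{AM}_{\rm Z}(G)\ge\frac{77}{32}$ $(>\frac73)$, and $\frac{77}{32}$ is attained.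

Hence $\operatorname{AM}_{\rm Z}(G)<\frac{77}{32}$ if and only if $|G'|\le3$, and
$$\mathcal{ZL}\cap[1,\tfrac{77}{32}]=\{1\}\cup\{2-4^{-n}\}_{n\ge1}\cup\{\tfrac73-\tfrac43 9^{-n}\}_{n\ge1}\cup\{\tfrac73,\tfrac{77}{32}\}.$$

**Corollary 3.2.** (i) $\mathcal{ZL}$ is not closed: $2\in\overline{\mathcal{ZL}}\setminus\mathcal{ZL}$. Moreover $2$ is the least limit point of $\mathcal{ZL}$, and the only point of $\overline{\mathcal{ZL}}\setminus\mathcal{ZL}$ below $\frac{77}{32}$.

(ii) $\mathcal{ZL}$ contains non-isolated points: $\frac73=\operatorname{AM}_{\rm Z}(S_3)$ is the limit of the strictly increasing sequence $\frac73-\frac43 9^{-n}$ in $\mathcal{ZL}$. It is the least non-isolated point of $\mathcal{ZL}$, and the only one below $\frac{77}{32}$.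

(iii) $\frac73v$ is non-isolated in $\mathcal{ZL}$ for every $v\in\mathcal{ZL}$. Put $S^{(0)}=\mathcal{ZL}$, and let $S^{(k+1)}$ be the set of points of $S^{(k)}$ that are non-isolated in $S^{(k)}$. Then $(7/3)^k\in S^{(k)}$ for all $k$.

**Proof from Theorem 3.1.** By the theorem every value is at least $1$, so the list describes $\mathcal{ZL}$ completely below $\frac{77}{32}$. The first sequence accumulates only at $2$, the second only at $\frac73$. The number $2$ is not in the list: it is larger than every $2-4^{-n}$, and $\frac73-\frac43 9^{-n}=2$ would force $9^n=4$. The number $\frac73$ is in the list. This gives (i) and (ii).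

For (iii) we show $S^{(i)}S^{(j)}\subseteq S^{(i+j)}$ by induction on $i+j$. For $i=j=0$ this is Lemma 2.1(a). Otherwise we may take $i\ge1$. Let $x\in S^{(i)}$, $y\in S^{(j)}$, and choose $x_n\in S^{(i-1)}\setminus\{x\}$ with $x_n\to x$. Since $x$ also lies in $S^{(i-1)}$, induction puts $xy$ and all $x_ny$ into $S^{(i+j-1)}$. Because $y\ge1$, $x_ny\ne xy$, and $x_ny\to xy$. So $xy\in S^{(i+j)}$. Now $\frac73\in S^{(1)}$ by (ii). Taking $j=0$ gives the first claim, and taking powers gives the second. $\square$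

So everything rests on Theorem 3.1. The delicate half is part 2: to exclude the single value $2$ we must bound $\operatorname{AM}_{\rm Z}$ from below for every group with $|G'|\ge4$.

## 4. Conventions and textbook facts

We write $x^g=g^{-1}xg$ and $[x,g]=x^{-1}x^g$, so $g^x=g[g,x]$. Let $\kappa(g)$ be the size of the conjugacy class of $g$. The class lies in $gG'$, so $\kappa(g)\le|G'|$. We use the following facts.

* (F1) Row orthogonality; column orthogonality: $\sum_\chi\chi(g)\overline{\chi(h)}$ is $|C_G(g)|=|G|/\kappa(g)$ if $g\sim h$ and $0$ otherwise. In particular $\sum_\chi\chi(1)^2=|G|$.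
* (F2) $\operatorname{Irr}(G/L)$ is identified with $\{\chi\in\operatorname{Irr}(G):L\le\ker\chi\}$. The linear characters are those of $G/G'$, and $\sum_{\lambda\text{ linear}}\lambda(g)\overline{\lambda(h)}$ is $|G:G'|$ if $gG'=hG'$ and $0$ otherwise.
* (F3) If $A\le Z(G)$ and $\chi\in\operatorname{Irr}(G)$, then $\chi(ga)=\lambda(a)\chi(g)$ for $g\in G$, $a\in A$, with one linear character $\lambda$ of $A$. We say $\chi$ lies over $\lambda$. On $A$ we have $|\chi|=\chi(1)$.
* (F4) If $A$ is an abelian subgroup of $G$, then $\chi(1)\le|G:A|$ for all $\chi\in\operatorname{Irr}(G)$.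
* (F5) Clifford: if $C\trianglelefteq G$ and $\chi\in\operatorname{Irr}(G)$, then $\chi_C=e(\theta_1+\dots+\theta_t)$ with distinct $G$-conjugate $\theta_i\in\operatorname{Irr}(C)$. If $\mu\in\operatorname{Irr}(C)$ has inertia group $C$, then the induced character $\mu^G$ is irreducible.
* (F6) For a class $K$, $|K|\chi(K)/\chi(1)$ is an algebraic integer. Galois automorphisms permute $\operatorname{Irr}(G)$. Rational algebraic integers are integers.
* (F7) $[g,xy]=[g,y][g,x]^y$ and $[xy,g]=[x,g]^y[y,g]$. So if $G'\le Z(G)$, the commutator is a homomorphism in each variable. Three subgroups lemma: $[A,B,D]=[B,D,A]=1$ implies $[D,A,B]=1$, where $[A,B,D]=[[A,B],D]$.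
* (F8) If $G/Z$ is cyclic for some $Z\le Z(G)$, then $G$ is abelian. A finite nilpotent group is the direct product of its Sylow subgroups. A normal subgroup of order $2$ is central.
* (F9) If an involution $t$ normalizes a group $P$ of odd order, then $P=[P,t]\,C_P(t)$. Maschke's theorem holds over $\mathbb F_3$ for groups of order prime to $3$.

## 5. The diagonal part of the sum

In (1) the signs of $a(g,h)$ are hard to control in general. The terms with $h\sim g$, however, are visibly nonnegative, and the total sum over $h$ is known. This suggests isolating those terms.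

**Definition 5.1.** Put
$$M(g)=M_G(g)=\frac{\kappa(g)}{|G|}\sum_\chi\chi(1)^2|\chi(g)|^2,\qquad X=X_G=\frac1{|G|}\sum_{g\in G}(M(g)-1).$$

By (F1), $M(g)$ is the average of the numbers $\chi(1)^2$ with weights $|\chi(g)|^2$. So $M(g)\ge1$, and
$$M(g)-1=\frac{\kappa(g)}{|G|}\sum_\chi(\chi(1)^2-1)|\chi(g)|^2,\tag{2}$$
$$X=\frac1{|G|^2}\sum_\chi(\chi(1)^2-1)\sum_g\kappa(g)|\chi(g)|^2.\tag{3}$$

For $S_3$ we get $M(e)=\frac16(1+1+16)=3$, $M(t)=\frac36(1+1)=1$, $M(c)=\frac26(1+1+4)=2$, so $X=\frac16(2+0+2)=\frac23$. Here $1+2X=\frac73=\operatorname{AM}_{\rm Z}(S_3)$.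

**Lemma 5.2.** We have
$$\operatorname{AM}_{\rm Z}(G)\ge1+2X_G,\tag{4}$$
with equality if all nonlinear irreducible characters have the same degree. If all nonlinear irreducible characters have degree at least $m$, then
$$M(g)-1\ge(m^2-1)\Bigl(1-\frac{\kappa(g)}{|G'|}\Bigr),\tag{5}$$
with equality if all have degree $m$. In particular, always
$$X\ge3\Bigl(1-\frac1{|G||G'|}\sum_g\kappa(g)\Bigr).\tag{6}$$

**Proof.** Fix $g$. By row orthogonality only the trivial character survives in $\sum_ha(g,h)$, so this sum is $|G|$. The part with $h\sim g$ is $\kappa(g)\sum_\chi\chi(1)^2|\chi(g)|^2=|G|M(g)$. The remaining part is therefore $|G|(1-M(g))$, and the triangle inequality gives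
$$\sum_h|a(g,h)|\ge|G|M(g)+|G|\,|1-M(g)|=|G|(2M(g)-1).$$
Summing over $g$ and dividing by $|G|^2$ gives (4).

Suppose all nonlinear degrees equal $m$, and let $h\not\sim g$. Since $\sum_\chi\chi(g)\overline{\chi(h)}=0$,
$$a(g,h)=m^2\sum_\chi\chi(g)\overline{\chi(h)}-(m^2-1)\sum_{\lambda\text{ linear}}\lambda(g)\overline{\lambda(h)}=-(m^2-1)\sum_{\lambda\text{ linear}}\lambda(g)\overline{\lambda(h)},$$
which is $\le0$ by (F2). So the triangle inequality was an equality for every $g$.

For (5), (F1) and (F2) give $\sum_{\chi\text{ nonlinear}}|\chi(g)|^2=|G|/\kappa(g)-|G:G'|$. Insert this in (2), where each nonlinear $\chi$ has $\chi(1)^2-1\ge m^2-1$. Finally, (6) is (5) with $m=2$, averaged over $g$. $\square$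

Equality in (4) is not automatic. For $G=D_8\times D_8$, where $D_8$ is dihedral of order $8$, the number $1+X=\frac1{|G|}\sum_gM(g)$ is multiplicative, because $M_{G\times H}(g,h)=M_G(g)M_H(h)$. By Lemma 5.2 and Section 2, $X_{D_8}=\frac12(\frac74-1)=\frac38$. So $1+X_G=\frac{121}{64}$ and $1+2X_G=\frac{89}{32}$, while $\operatorname{AM}_{\rm Z}(G)=\frac{49}{16}=\frac{98}{32}$.

The target in part 2 is now clear: since $1+2\cdot\frac{45}{64}=\frac{77}{32}$, it suffices to prove $X\ge\frac{45}{64}$.

## 6. Derived subgroups of order at most three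

If $|G'|=1$, then $\operatorname{AM}_{\rm Z}(G)=1$ by Section 2. For the rest of part 1 we need three lemmas, which are also used later.

**Example 6.1 (Heisenberg groups).** For a finite field $\mathbb F_q$ let $H_n(q)$ be the set of triples $(a,b,z)$ with $a,b\in\mathbb F_q^n$, $z\in\mathbb F_q$, and product $(a,b,z)(a',b',z')=(a+a',b+b',z+z'+a\cdot b')$. Then $[(a,b,z),(a',b',z')]=(0,0,a\cdot b'-a'\cdot b)$. If $(a,b)\ne0$, this is a nonzero linear functional of $(a',b')$, hence takes all values in $\mathbb F_q$. So $Z(G)=G'=\{(0,0,z)\}$ has order $q$, $|G:Z(G)|=q^{2n}$, and the set $[g,G]=\{[g,x]:x\in G\}$ equals $G'$ for all $g\notin Z(G)$.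

**Lemma 6.2.** Let $|G'|=p$ be prime and $G'\le Z(G)$. Then $|G:Z(G)|=p^{2n}=:D$ with $n\ge1$. All nonlinear irreducible characters have degree $p^n$ and vanish off $Z(G)$. We have $\kappa=p$ and $M=1$ off $Z(G)$, and $M=(1+(p-1)D)/p$ on $Z(G)$. Moreover
$$X=(1-\tfrac1p)(1-p^{-2n}),\qquad\operatorname{AM}_{\rm Z}(G)=1+2(1-\tfrac1p)(1-p^{-2n}),$$
and all $n\ge1$ occur.

**Proof.** Let $g\notin Z(G)$. By (F7), $x\mapsto[g,x]$ is a nontrivial homomorphism into $G'$, hence onto. So the class of $g$ is $gG'$, $\kappa(g)=p$, and $g\sim gz$ for all $z\in G'$. A nonlinear $\chi$ lies over some $\lambda\in\operatorname{Irr}(G')$ with $\lambda\ne1$, since otherwise $G'\le\ker\chi$. Choosing $z$ with $\lambda(z)\ne1$ we get $\chi(g)=\chi(gz)=\lambda(z)\chi(g)$, so $\chi(g)=0$. On $Z(G)$ we have $|\chi|=\chi(1)$, so row orthogonality gives $|Z(G)|\chi(1)^2=|G|$, that is, $\chi(1)^2=D$. By (F7), $[g^p,x]=[g,x]^p=1$, so $G/Z(G)$ has exponent $p$. Hence $D$ is a power of $p$ and a square; and $D>1$ because $G$ is not abelian.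

Off $Z(G)$ only linear characters are nonzero, so $M=1$. On $Z(G)$, equality in (5) with $m^2=D$ and $\kappa=1$ gives $M-1=(D-1)(1-\frac1p)$, which is the stated value. A fraction $1/D$ of the elements lies in $Z(G)$, so $X=\frac1D(D-1)(1-\frac1p)$. Equality holds in (4). The groups $H_n(p)$ realize every $n$. $\square$

For $p=2$ the constant is $2-4^{-n}$, and for $p=3$ it is $\frac73-\frac43 9^{-n}$. If $|G'|=2$, then $G'$ is automatically central by (F8).

**Lemma 6.3.** Let $C=C_G(G')$. Then $C'\le Z(G)$.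

**Proof.** Both $[C,G,C]$ and $[G,C,C]$ lie in $[G',C]=1$. So $[C,C,G]=1$ by the three subgroups lemma. $\square$

**Lemma 6.4.** Let $|G'|=3$ and $G'\not\le Z(G)$. Then $M\le3$ on $G$, $X=\frac23$ and $\operatorname{AM}_{\rm Z}(G)=\frac73$.

**Proof.** Let $C=C_G(G')$. As $|\operatorname{Aut}(G')|=2$, $C$ has index $2$, and elements outside $C$ invert $G'$. By Lemma 6.3, $C'\le Z(G)\cap G'=1$. So $C$ is abelian of index $2$ and contains $G'$. By (F4) all nonlinear characters have degree $2$. By equality in (5), $M(g)=1+3(1-\kappa(g)/3)=4-\kappa(g)\le3$.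

It remains to find the average of $\kappa$. Let $t\in G\setminus C$. As $C$ is abelian and normal, $c\mapsto[c,t]=c^{-1}c^t$ is a homomorphism $C\to G'$ with kernel $C_C(t)$. It is onto, since for $x\in G'$ we have $[x,t]=x^{-2}=x$. So $|C:C_C(t)|=3$. The kernel is centralized by $C$ and $t$, so $C_C(t)\le Z(G)$. In $C$, the elements of $C_C(t)$ (a third) have $\kappa=1$, and the others have class $\{c,c^t\}$ and $\kappa=2$. For $g\notin C$ the same argument applies to $g$; both $C_C(g)$ and $C_C(t)$ equal $C\cap Z(G)$. Since $g\in C_G(g)\setminus C$, $|C_G(g)|=2|C_C(g)|=\frac23|C|=\frac13|G|$ and $\kappa(g)=3$. The average of $\kappa$ is $\frac12\bigl(3+\frac13+\frac43\bigr)=\frac73$, so $X=3(1-\frac79)=\frac23$. Equality in (4) gives $\operatorname{AM}_{\rm Z}(G)=1+\frac43=\frac73$. $\square$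

This proves part 1 of Theorem 3.1; $S_3$ is an example for Lemma 6.4.

## 7. Why class sizes and quotients alone do not suffice

The groups $H_n(4)$ have $|G'|=4$. As in Lemma 6.2, a nonlinear character lies over a nontrivial character of the central subgroup $G'$. Since $[g,G]=G'$ off the centre, it vanishes there and has degree squared $|G:Z(G)|=16^n$. A fraction $16^{-n}$ of the elements has $\kappa=1$, the others have $\kappa=4$. Equality in (5) and (4) gives
$$X=(16^n-1)\cdot16^{-n}\cdot\tfrac34=\tfrac34(1-16^{-n}),\qquad\operatorname{AM}_{\rm Z}(H_n(4))=1+\tfrac32(1-16^{-n}).$$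
For $n=1$ this is $X=\frac{45}{64}$ and $\operatorname{AM}_{\rm Z}(G)=\frac{77}{32}$, so the bound in part 2 is attained.

A sensible first attempt at the lower bound is to use (6): estimate class sizes and be done. For $H_n(4)$ the right side of (6) is $3\cdot16^{-n}\cdot\frac34=\frac94 16^{-n}$, already $\frac9{64}$ for $n=1$, and it tends to $0$. The attempt stops exactly where classes fill their cosets $gG'$: then (6) sees almost nothing, and $X$ is held up only by the large degrees, which (6) has replaced by $2$.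

The second attempt is induction through a quotient $G/N$ with Lemma 2.1(b). For $G=H_1(4)$ and $N$ of order $2$ in $G'$, the quotient has derived subgroup of order $2$, so the induction yields a number below $2$. What is lost is the contribution of the characters that are nontrivial on $N$.

The remedy is to compute this loss. For a central $N$ of prime order there is an exact formula for $X_G-X_{G/N}$, in which a scarcity of useful elements is compensated by the size of the degrees. When there is no centre, classes cannot be dominated by central elements, and (6), or an argument with integrality of character values, is strong enough. A minimal counterexample then has a derived subgroup so small that these tools cover all cases.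

## 8. Fused and unfused elements over a central subgroup of prime order

Let $N\le Z(G)$ with $|N|=p$ prime, let $Q=G/N$, and let $q$ denote the image of $g$ in $Q$.

**Definition 8.1.** The set $\{z\in N:gz\sim g\}$ is a subgroup of $N$: if $g^x=gz$ and $g^y=gw$, then $g^{xy}=gwz$. Call $g$ unfused, and write $g\in U$, if it is trivial; call $g$ fused if it is $N$. Let $\operatorname{Irr}(G|N)$ be the set of $\chi\in\operatorname{Irr}(G)$ with $N\not\le\ker\chi$. For $g\in U$ let $\delta(g)$ be the average of $\chi(1)^2$ over $\operatorname{Irr}(G|N)$ with weights $|\chi(g)|^2$. (Formula (7) shows that the weights are not all $0$.)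

For $G=D_8$ and $N=Z(G)$, the unfused elements are the two elements of $N$, $\operatorname{Irr}(G|N)$ consists of the character of degree $2$, and $\delta=4$ on $U$.

**Lemma 8.2.** We have
$$\sum_{\chi\in\operatorname{Irr}(G|N)}|\chi(g)|^2=\begin{cases}(1-\frac1p)|C_G(g)|&(g\in U),\\0&(g\notin U),\end{cases}\tag{7}$$
$$M_G(g)=\begin{cases}\frac1pM_Q(q)+(1-\frac1p)\delta(g)&(g\in U),\\M_Q(q)&(g\notin U),\end{cases}\tag{8}$$
$$X_G=X_Q+(1-\tfrac1p)\frac1{|G|}\sum_{g\in U}(\delta(g)-M_Q(q)),\tag{9}$$
$$\frac1{|G|}\sum_{g\in U}\delta(g)\ge1.\tag{10}$$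
If all $\chi\in\operatorname{Irr}(G|N)$ have $\chi(1)^2=\delta$, then
$$\frac1{|G|}\sum_{g\in U}\frac1{\kappa(g)}=\frac1\delta.\tag{11}$$

**Proof.** The class of $g$ maps onto the class of $q$, and all fibres have the same size, namely the number of $z\in N$ with $gz\sim g$. So if $g\in U$, then $\kappa(g)=\kappa_Q(q)$ and $|C_G(g)|=p|C_Q(q)|$; if $g\notin U$, then $\kappa(g)=p\kappa_Q(q)$ and $|C_G(g)|=|C_Q(q)|$. Subtract $\sum_{\chi\in\operatorname{Irr}(Q)}|\chi(g)|^2=|C_Q(q)|$ from $\sum_{\chi\in\operatorname{Irr}(G)}|\chi(g)|^2=|C_G(g)|$ to get (7).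

Next, $M_G(g)=|C_G(g)|^{-1}\sum_\chi\chi(1)^2|\chi(g)|^2$. The characters of $Q$ contribute $|C_Q(q)|M_Q(q)$ to the sum. Those in $\operatorname{Irr}(G|N)$ contribute $(1-\frac1p)|C_G(g)|\delta(g)$ if $g\in U$, and $0$ otherwise. This is (8). Averaging $M_G-1$ over $G$ gives (9), since the average of $M_Q(q)-1$ over $g\in G$ is $X_Q$.

For (10), use (7), then $\kappa\ge1$, then row orthogonality:
$$(1-\tfrac1p)\sum_{g\in U}\delta(g)=\sum_{g\in G}\frac{\kappa(g)}{|G|}\sum_{\chi\in\operatorname{Irr}(G|N)}\chi(1)^2|\chi(g)|^2\ge\sum_{\chi\in\operatorname{Irr}(G|N)}\chi(1)^2=|G|-|Q|=|G|(1-\tfrac1p).$$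

For (11), row orthogonality and (7) give
$$|\operatorname{Irr}(G|N)|=\frac1{|G|}\sum_g\sum_{\chi\in\operatorname{Irr}(G|N)}|\chi(g)|^2=(1-\tfrac1p)\sum_{g\in U}\frac1{\kappa(g)}.$$
If all squared degrees are $\delta$, then $\delta\,|\operatorname{Irr}(G|N)|=|G|(1-\frac1p)$. $\square$

Check on $D_8$: $X_Q=0$ and (9) gives $X=\frac12\cdot\frac28(4-1)=\frac38$, as before; (11) reads $\frac28=\frac14$.

## 9. Trivial centre and no classes of size two

**Proposition 9.1.** If $Z(G)=1\ne G$ and every nontrivial class has at least $3$ elements, then $X_G\ge\frac34$.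

The hypothesis on classes matters: $S_3$ has trivial centre and $X=\frac23$.

**Proof.** **Step 1: a first bound by degrees.** The aim is a bound in terms of the proportions $f_\psi=\psi(1)^2/|G|$, which satisfy $\sum_\psi f_\psi=1$. Put $A_\psi=\frac1{|G|}\sum_g\kappa(g)|\psi(g)|^2$. Since $1+X$ is the average of $M$,
$$1+X=\sum_\psi f_\psi A_\psi.\tag{12}$$
In $A_\psi$ the identity contributes $f_\psi$, and $\frac1{|G|}\sum_{g\ne1}|\psi(g)|^2=1-f_\psi$. As $\kappa\ge3$ off the identity,
$$A_\psi\ge f_\psi+3(1-f_\psi)=3-2f_\psi.$$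
Let $y=\max_\psi f_\psi=f_\chi$. If $y\le\frac12$, then $\sum f_\psi^2\le y\sum f_\psi\le\frac12$ and $1+X\ge3-2\sum f_\psi^2\ge2$. So let $y>\frac12$.

**Step 2: a better bound for the dominant character.** The aim is $A_\chi\ge2y$, which beats $3-2y$ when $y$ is near $1$. Since $y>\frac12$, no other irreducible character has the degree of $\chi$. So $\chi$ is fixed by all Galois automorphisms, and its values are rational algebraic integers, that is, integers. We have $y<1$ because the trivial character has $f=1/|G|>0$ and is not $\chi$ (as $1/|G|\le\frac12$). For each class $K$, $|K|\chi(K)/\chi(1)$ is a rational algebraic integer, hence an integer. So $\chi(K)\ne0$ implies $|K|^2\chi(K)^2\ge\chi(1)^2$. Since $\sum_g|\chi(g)|^2=|G|>\chi(1)^2$, there is a class $K\ne\{1\}$ with $\chi(K)\ne0$. Together with the identity class,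
$$A_\chi=\frac1{|G|}\sum_K|K|^2\chi(K)^2\ge\frac{2\chi(1)^2}{|G|}=2y.$$

**Step 3: combining the two.** We have $\sum_{\psi\ne\chi}f_\psi^2\le\bigl(\sum_{\psi\ne\chi}f_\psi\bigr)^2=(1-y)^2$. Use $A_\psi\ge3-2f_\psi$ for $\psi\ne\chi$ in (12), and for $\chi$ either of the two bounds:
$$1+X\ge2y^2+3(1-y)-2(1-y)^2=1+y,\qquad1+X\ge3-2y^2-2(1-y)^2=1+4y(1-y).$$
The first gives $X\ge\frac34$ for $y\ge\frac34$. The second gives it for $\frac12<y\le\frac34$, because $4y(1-y)$ decreases there and equals $\frac34$ at $y=\frac34$. $\square$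

## 10. Central derived subgroups of order $p^2$

**Proposition 10.1.** Let $p\in\{2,3\}$, $|G'|=p^2$, $G'\le Z(G)$. Then $X_G\ge\frac{45}{64}$.

**Definition 10.2.** For $\lambda\in\operatorname{Irr}(G')$ put $Z_\lambda=\{g\in G:\lambda([g,x])=1\text{ for all }x\in G\}$ and $D_\lambda=|G:Z_\lambda|$. So $Z_\lambda/\ker\lambda=Z(G/\ker\lambda)$.

For $G=D_8\times D_8$ the group $G'\cong C_2\times C_2$ has three nontrivial characters. The one that is trivial on the second factor has $Z_\lambda=Z(D_8)\times D_8$ and $D_\lambda=4$, similarly for the first factor; the one nontrivial on both factors has $Z_\lambda=Z(G)$ and $D_\lambda=16$.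

**Proof of Proposition 10.1.** **Step 1: $M(g)$ as a plain average.** The aim is to replace characters by the numbers $D_\lambda$. Let $\chi$ lie over $\lambda\in\operatorname{Irr}(G')$. If $g\notin Z_\lambda$, choose $x$ with $\lambda([g,x])\ne1$. Then $\chi(g)=\chi(g^x)=\chi(g[g,x])=\lambda([g,x])\chi(g)$, so $\chi(g)=0$. Since $\ker\lambda\le\ker\chi$ and $Z_\lambda$ is central modulo $\ker\lambda$, $|\chi|=\chi(1)$ on $Z_\lambda$. Row orthogonality gives $\chi(1)^2=D_\lambda$. By Frobenius reciprocity $\lambda^G=\sum_{\chi|\lambda}\chi(1)\chi$, where $\chi|\lambda$ means that $\chi$ lies over $\lambda$. Comparing degrees, $\sum_{\chi|\lambda}\chi(1)^2=|G:G'|$.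

By (F7), $[g,G]=\{[g,x]:x\in G\}$ is a subgroup of $G'$, and the class of $g$ is $g[g,G]$. Put $\Lambda_g=\{\lambda:g\in Z_\lambda\}$, the group of $\lambda$ trivial on $[g,G]$; it has order $|G'|/\kappa(g)$. Therefore
$$M(g)=\frac{\kappa(g)}{|G|}\sum_{\lambda\in\Lambda_g}\sum_{\chi|\lambda}\chi(1)^2D_\lambda=\frac{\kappa(g)}{|G'|}\sum_{\lambda\in\Lambda_g}D_\lambda,$$
the plain average of $D_\lambda$ over $\Lambda_g$.

**Step 2: restrictions on the $D_\lambda$.** Since $[g^{p^2},x]=[g,x]^{p^2}=1$, $G/Z(G)$ is a $p$-group. Each $D_\lambda$ divides $|G:Z(G)|$, so it is a power of $p$; it is a square because $D_\lambda=\chi(1)^2$. For $\lambda\ne1$ we have $Z_\lambda\ne G$, as the commutators generate $G'$. So $D_\lambda\ge p^2$ for $\lambda\ne1$, and $D_1=1$.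

**Step 3: the case $G'\cong C_p\times C_p$.** The aim is to express $X$ through one concave function. Let $\Lambda_0,\dots,\Lambda_p$ be the subgroups of order $p$ of $\operatorname{Irr}(G')$. All $\lambda\in\Lambda_i\setminus\{1\}$ generate $\Lambda_i$, so they have the same $Z_\lambda=:Z_i$; put $D_i=|G:Z_i|$. For $i\ne j$, $\Lambda_i\Lambda_j=\operatorname{Irr}(G')$, so $Z_i\cap Z_j=Z(G)$. Let $W=|G:Z(G)|$, a power of $p$ with $W\ge D_i\ge p^2$. If $W=p^2$, then $G=\langle a,b\rangle Z(G)$ for some $a,b$. By (F7), $G'=\langle[a,b]\rangle$, which has order at most $p$ because $G'$ has exponent $p$. This is a contradiction, so $W\ge p^3$.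

Elements of $Z(G)$ have $\Lambda_g=\operatorname{Irr}(G')$; those of $Z_i\setminus Z(G)$ have $\Lambda_g=\Lambda_i$; all others have $\Lambda_g=1$ and $M=1$. So
$$X=\sum_{i=0}^p\Bigl[\frac1W\cdot\frac{(p-1)(D_i-1)}{p^2}+\Bigl(\frac1{D_i}-\frac1W\Bigr)\frac{(p-1)(D_i-1)}p\Bigr]=(1-\tfrac1p)\sum_{i=0}^ph(D_i),\tag{13}$$
where $h(D)=(D-1)\bigl(\frac1D-\frac cW\bigr)$ and $c=1-\frac1p$. Expanding, $h(D)=1-\frac1D-\frac{cD}W+\frac cW$, which is concave for $D>0$. Hence on an interval $h$ is at least the smaller of its values at the two endpoints. Also $h(W)=\frac1p(1-\frac1W)$.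

Let $p=2$, so $c=\frac12$ and $W\ge8$. Then
$$h(4)=3\Bigl(\frac14-\frac1{2W}\Bigr)=\frac34-\frac3{2W},\qquad h(W/2)=\Bigl(\frac W2-1\Bigr)\frac3{2W}=\frac34-\frac3{2W},\qquad h(W)=\frac12-\frac1{2W},$$
and $h(4)\ge h(W)$ because $W\ge4$. If all $D_i=W$, then $W$ is a square, so $W\ge16$, and $X=\frac12\cdot3h(W)=\frac34(1-\frac1W)\ge\frac{45}{64}$. Otherwise some $D_i$ is at most $W/2$, and concavity on $[4,W/2]$ gives $h(D_i)\ge\frac34-\frac3{2W}$. The other two satisfy $h\ge h(W)$ by concavity on $[4,W]$. So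
$$X\ge\frac12\Bigl[1-\frac1W+\frac34-\frac3{2W}\Bigr]=\frac78-\frac5{4W}\ge\frac78-\frac5{32}=\frac{23}{32}>\frac{45}{64}.$$

Let $p=3$, so $c=\frac23$ and $W\ge27$. Then $h(W)=\frac13(1-\frac1W)\ge\frac{26}{81}$ and $h(9)=8(\frac19-\frac2{3W})\ge\frac{56}{81}$. By concavity on $[9,W]$ all four terms are at least $\frac{26}{81}$, and $X\ge\frac23\cdot4\cdot\frac{26}{81}=\frac{208}{243}>\frac{45}{64}$.

**Step 4: the case $G'\cong C_{p^2}$.** The aim is to show that the two relevant indices are far apart. Let $\lambda$ generate $\operatorname{Irr}(G')$. It is faithful, so $Z_\lambda=Z(G)$; put $D=D_\lambda=|G:Z(G)|$ and $D_2=D_{\lambda^p}$. Some commutator $[a,b]$ generates $G'$, since otherwise all commutators would lie in the subgroup of order $p$. For all $x$, $\lambda^p([a^p,x])=\lambda([a,x]^{p^2})=1$, so $a^p\in Z_{\lambda^p}$. But $[a^p,b]=[a,b]^p\ne1$, so $a^p\notin Z(G)$. Hence $D>D_2$; both are squares and powers of $p$, so $D\ge p^2D_2\ge p^4$.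

The group $\operatorname{Irr}(G')$ has $p^2-p$ generators, all with $D_\lambda=D$, and $p-1$ elements of order $p$, all with $D_\lambda=D_2$. On $Z(G)$, $\Lambda_g=\operatorname{Irr}(G')$; on $Z_{\lambda^p}\setminus Z(G)$, $\Lambda_g=\langle\lambda^p\rangle$; elsewhere $M=1$. So
$$X=\frac1D\cdot\frac{(p^2-p)(D-1)+(p-1)(D_2-1)}{p^2}+\Bigl(\frac1{D_2}-\frac1D\Bigr)\Bigl(1-\frac1p\Bigr)(D_2-1).$$
Dropping the middle term $\frac{(p-1)(D_2-1)}{p^2D}\ge0$ and writing $(\frac1{D_2}-\frac1D)(D_2-1)=(1-\frac1{D_2})(1-\frac{D_2}D)$, we get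
$$X\ge(1-\tfrac1p)\bigl[(1-p^{-4})+(1-p^{-2})^2\bigr].$$
For $p=2$ this is $\frac12\cdot\frac{15+9}{16}=\frac34$; for $p=3$ it is $\frac23\cdot\frac{80+64}{81}=\frac{32}{27}$. Both exceed $\frac{45}{64}$. $\square$

For $D_8\times D_8$, (13) with $W=16$ and $D_i=4,4,16$ gives $X=\frac12\bigl(\frac{21}{32}+\frac{21}{32}+\frac{15}{32}\bigr)=\frac{57}{64}$, in agreement with Section 5.

## 11. Derived subgroups of order $p^2$ in which only a subgroup of order $p$ is central

**Proposition 11.1.** Let $p\in\{2,3\}$, $|G'|=p^2$, $N\le G'\cap Z(G)$, $|N|=p$, $[G',G]\le N$, $G'\not\le Z(G)$. Then $X_G\ge\frac{23}{32}>\frac{45}{64}$.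

**Proof.** **Step 1: the centralizer of $G'$.** The aim is a large subgroup with small derived subgroup. Since $G'\not\le Z(G)$ and $|G'|=p^2$, $N=G'\cap Z(G)$; also $G'$ is abelian. Let $C=C_G(G')$. Since $[G',G]\le N\le Z(G)$, $G$ acts on $G'$ by automorphisms $\alpha$ that are trivial on $N$ and on $G'/N$. These form a group isomorphic to $\operatorname{Hom}(G'/N,N)\cong C_p$, via $\alpha\mapsto(xN\mapsto x^{-1}\alpha(x))$. As $C\ne G$, $|G:C|=p$. By Lemma 6.3, $C'\le G'\cap Z(G)=N$.

**Step 2: all characters in $\operatorname{Irr}(G|N)$ have the same degree.** This makes (11) available. Let $\chi\in\operatorname{Irr}(G|N)$ lie over $\lambda\in\operatorname{Irr}(N)$, so $\lambda\ne1$ and, as $|N|=p$, $\lambda$ is faithful. If $g\notin C$, there is $x\in G'$ with $1\ne[g,x]\in N$. Then $\chi(g)=\chi(g^x)=\lambda([g,x])\chi(g)$, and $\chi(g)=0$. Hence $\frac1{|C|}\sum_{c\in C}|\chi(c)|^2=|G:C|=p$. By (F5), $e^2t=p$, so $e=1$, $t=p$, and $\chi_C$ is a sum of $p$ conjugates of some $\theta\in\operatorname{Irr}(C)$,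 which lies over $\lambda$. If $C'=1$, then $\theta(1)=1$. If $C'=N$, then $\theta$ is nontrivial on $C'$, hence nonlinear, and Lemma 6.2 applied to $C$ gives $\theta(1)^2=|C:Z(C)|$. In both cases
$$\chi(1)^2=\delta:=p^2E,\qquad E:=|C:Z(C)|\ge1.$$

**Step 3: the quotient.** Let $Q=G/N$. Then $|Q'|=p$, and $Q'\le Z(Q)$ because $[G',G]\le N$. The subgroup $C/N$ of $Q$ is abelian of index $p$, so the degrees of $Q$ are at most $p$. By Lemma 6.2, $|Q:Z(Q)|=p^2$, $X_Q=(1-\frac1p)(1-p^{-2})$, $\kappa_Q=p$ and $M_Q=1$ off $Z(Q)$, and $M_Q=M_Y:=(1+(p-1)p^2)/p$ on $Z(Q)$. Let $Y/N=Z(Q)$, so $|G:Y|=p^2$.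

**Step 4: counting unfused elements.** Here we determine the sum in (9) up to one parameter. An unfused $g$ has $\kappa(g)=\kappa_Q(q)$. This is $1$ if $g\in Y$, and then $g\in Z(G)$; it is $p$ if $g\notin Y$. Conversely, central elements of $G$ are unfused and lie in $Y$. So $Y\cap U=Z(G)$. Put $u_1=|Z(G)|/|G|$ and $u_2=|U\setminus Y|/|G|$. By (11), $u_1+\frac{u_2}p=\frac1\delta$, so
$$u_2=\frac p\delta-pu_1,\qquad u_1\le\frac1\delta.$$
Also $G'\le Y$ (as $Q'\le Z(Q)$) and $G'\not\le Z(G)$, so $|Y:Z(G)|\ge2$ and $u_1\le\frac1{2p^2}$. Formula (9) becomes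
$$X=(1-\tfrac1p)\bigl\{1-p^{-2}+u_1(\delta-M_Y)+u_2(\delta-1)\bigr\}.$$
Now $u_2(\delta-1)=p-\frac p\delta-pu_1\delta+pu_1$ and $\frac p\delta=\frac1{pE}$, so
$$X=(1-\tfrac1p)\Bigl\{1-\frac1{p^2}+p-\frac1{pE}-u_1\bigl[(p-1)p^2E+M_Y-p\bigr]\Bigr\}.\tag{14}$$

**Step 5: numbers.** For $p=2$ we have $M_Y=\frac52$ and $X=\frac12\{\frac{11}4-\frac1{2E}-u_1(4E+\frac12)\}$. If $E=1$, then $u_1\le\frac18$ gives $X\ge\frac12\{\frac94-\frac9{16}\}=\frac{27}{32}$. If $E\ge2$, then $u_1\le\frac1\delta=\frac1{4E}$ gives $u_1(4E+\frac12)\le1+\frac1{8E}$ and $X\ge\frac12\{\frac74-\frac5{8E}\}\ge\frac12\cdot\frac{23}{16}=\frac{23}{32}$.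

For $p=3$ we have $M_Y=\frac{19}3$ and $X=\frac23\{\frac{35}9-\frac1{3E}-u_1(18E+\frac{10}3)\}$. From $u_1\le\frac1{9E}$ we get $18Eu_1\le2$, and from $u_1\le\frac1{18}$ we get $\frac{10}3u_1\le\frac5{27}$. So $X\ge\frac23\{\frac{35}9-\frac13-2-\frac5{27}\}=\frac23\cdot\frac{37}{27}=\frac{74}{81}>\frac{23}{32}$. $\square$

The dihedral group of order $16$ is an example. With a rotation $r$ of order $8$ we have $G'=\langle r^2\rangle$, $N=Z(G)=\langle r^4\rangle=[G',G]$, $C=\langle r\rangle$, $E=1$, $u_1=\frac18$, so (14) gives $X=\frac{27}{32}$. Directly: all nonlinear degrees are $2$ and $\sum_g\kappa(g)=2\cdot1+6\cdot2+8\cdot4=46$, so equality in (5) gives $X=3(1-\frac{46}{64})=\frac{27}{32}$.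

## 12. The minimal counterexample to the bound $77/32$

We prove part 2 of Theorem 3.1. Attainment was shown in Section 7 with $H_1(4)$. For the lower bound, recall that $X\ge\frac{45}{64}$ implies $\operatorname{AM}_{\rm Z}\ge\frac{77}{32}$ by (4). Suppose the bound fails, and let $G$ be of least order with $|G'|\ge4$ and $\operatorname{AM}_{\rm Z}(G)<\frac{77}{32}$. In particular $X_G<\frac{45}{64}$, so any proof that $X_G\ge\frac{45}{64}$ is a contradiction.

**Step 1: minimal normal subgroups.** The aim is to make $G'$ small. For $1\ne L\trianglelefteq G$ we have $|(G/L)'|\le3$: otherwise $\operatorname{AM}_{\rm Z}(G/L)\ge\frac{77}{32}$ by minimality, and Lemma 2.1(b) gives a contradiction. Let $L$ be minimal normal. If $L\cap G'=1$, then $G'\cong G'L/L=(G/L)'$ has order at most $3$, a contradiction. So $L\cap G'=L$, and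
$$\text{every minimal normal subgroup }L\text{ of }G\text{ satisfies }L\le G'\text{ and }|G':L|\le3.\tag{15}$$

### 12.1. Trivial centre

Assume $Z(G)=1$.

**Step 2: an inverted normal subgroup of prime order.** We use Proposition 9.1 to produce a class of size $2$. If all nontrivial classes had at least $3$ elements, then $X\ge\frac34$, a contradiction. As $Z(G)=1$, there is a class $\{c,c'\}$ of size $2$. The subgroup $C_G(c)$ has index $2$, so it is normal and equals its conjugate $C_G(c')$. Hence $c\in C_G(c')$, $cc'=c'c$, and this product is fixed under conjugation. So it is central, $cc'=1$ and $c'=c^{-1}$. Therefore $\langle c\rangle\trianglelefteq G$, $C_G(c)$ acts on it trivially, and the other coset acts by inversion. Let $N\le\langle c\rangle$ have prime order $p$. Then $N\trianglelefteq G$ is not central, so $p$ is odd, $|G:C_G(N)|=2$ and $G$ acts on $N$ by $\pm1$.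

**Step 3: the order of $G'$.** By (15), $N\le G'$ and $|G':N|\le3$. As $G/C_G(N)$ is abelian, $G'\le C_G(N)$, so $N\le Z(G')$. Since $G'/N$ is cyclic, $G'$ is abelian, with $|G'|\in\{p,2p,3p\}$. If $|G'|=2p$, the unique subgroup of order $2$ of $G'$ is normal in $G$, hence central, a contradiction. If $|G'|=3p$ with $p\ge5$, the unique subgroup of order $3$ of $G'$ is minimal normal in $G$ of index $p\ge5$ in $G'$, against (15). So $|G'|=p\ge5$ or $|G'|=9$ with $p=3$. Let $C=C_G(G')\ge G'$. By Lemma 6.3, $C'\le Z(G)=1$, so $C$ is abelian and $\kappa(g)\le|G:C|$ for $g\in C$. In general $\kappa(g)\le|G'|$.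

**Step 4: $|G'|=p\ge5$.** Here (6) suffices. We have $G'=N$ and $|G:C|=2$, so the average of $\kappa$ is at most $\frac12(p+2)$ and $X\ge3(1-\frac{p+2}{2p})=3(\frac12-\frac1p)\ge\frac9{10}$. Contradiction.

**Step 5: $|G'|=9$, possible indices.** The aim is to bound $|G:C|$. The group $G/C$ is abelian, since $G'\le C$, and embeds in the stabilizer of $N$ in $\operatorname{Aut}(G')$. If $G'\cong C_9$, this has order $6$. If $G'\cong C_3^2$, it is the group of invertible triangular $2\times2$ matrices over $\mathbb F_3$, non-abelian of order $12$. The order of $G/C$ is even, because $G/C$ maps onto $\{\pm1\}$ by its action on $N$. So $|G:C|\in\{2,4,6\}$.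

**Step 6: $|G:C|=2$.** Again (6) suffices: the average of $\kappa$ is at most $\frac12(9+2)$, so $X\ge3(1-\frac{11}{18})=\frac76$. Contradiction.

**Step 7: $|G:C|=4$.** We improve the class sizes on two cosets. As $4\nmid6$, $G'\cong C_3^2$. By Maschke $N$ has a $G/C$-invariant complement in $G'$, so $G/C$ acts diagonally and is the full group $\{\pm1\}^2$. On the coset acting as $-1$, $\kappa\le9$; on $C$, $\kappa\le4$. Let $g$ act with mixed signs. Then $g^2\in C$ acts trivially on the abelian group $C$, so for $c\in C$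
$$[c,g]^g=(c^g)^{-1}c^{g^2}=(c^g)^{-1}c=[c,g]^{-1}.$$
So every $[c,g]$ lies in the subgroup of order $3$ of $G'$ inverted by $g$. The homomorphism $c\mapsto[c,g]$ of $C$ has kernel $C_C(g)$, hence $|C:C_C(g)|\le3$. As $g\in C_G(g)\setminus C$, $|C_G(g)|\ge2|C_C(g)|\ge\frac23|C|$ and $\kappa(g)\le4\cdot\frac32=6$. The average of $\kappa$ is at most $\frac14(9+6+6+4)=\frac{25}4$, and (6) gives $X\ge3(1-\frac{25}{36})=\frac{11}{12}$. Contradiction.

**Step 8: $|G:C|=6$, the structure of $G$.** We show that $|G|=54$ and $C=G'$. The Hall $3'$-subgroup $O$ of the abelian group $C$ is normal in $G$, and $[O,G]\le O\cap G'=1$, so $O\le Z(G)=1$. Thus $C$ is a $3$-group. The abelian group $G/C$ of order $6$ is cyclic. Let $P/C$ be its subgroup of order $3$; then $P\trianglelefteq G$ is the Sylow $3$-subgroup of $G$ and $|G:P|=2$. In particular $G'\le P$. Let $t\in G$ be an involution and let $u\in P$ be such that $uC$ generates $P/C$.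

The $3$-group $P$ acts trivially on $N$ and on $G'/N$, since groups of order $3$ have automorphism groups of order $2$. Comparing indices, $P=C_G(N)$, so $t\notin P$ inverts $N$. As $u\notin C$, $u$ acts nontrivially on $G'$. Since $G'$ is abelian, $x\mapsto[x,u]$ is a homomorphism $G'\to N$; it is trivial on $N$ and nontrivial. So it induces an isomorphism $G'/N\to N$, and $[G',u]=N$. This isomorphism commutes with $t$: since $G/C$ is abelian, $u^t=uc$ with $c\in C$; and $c$ centralizes $G'$, so
$$[x,u]^t=[x^t,u^t]=[x^t,uc]=[x^t,u]\qquad(x\in G').$$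
As $t$ inverts $N$, it inverts $G'/N$ too. Hence $C_{G'}(t)=1$: an element of $C_{G'}(t)$ is fixed and inverted modulo $N$, so it lies in $N$, where it is again fixed and inverted. For $x\in G'$ the element $xx^t$ is fixed by $t$, so $xx^t=1$, and $t$ inverts $G'$.

By (F9), $P=[P,t]C_P(t)=G'C_P(t)$. Since $C_P(t)\cap G'=1$, $C_P(t)$ embeds in $G/G'$ and is abelian. Therefore $C\cap C_P(t)$ centralizes $G'$, $C_P(t)$ and $t$, which together generate $G$. So $C\cap C_P(t)\le Z(G)=1$. As $G'\le C\le P=G'C_P(t)$, Dedekind's law gives $C=G'(C\cap C_P(t))=G'$. Hence $|G|=6\cdot9=54$.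

**Step 9: $|G:C|=6$, one large character.** A single character of degree $6$ makes (3) large. Let $\mu\in\operatorname{Irr}(G')$ be nontrivial on $N$. Its inertia group contains $G'=C$. If it were larger, it would contain $t$ or $u$, because $G/C$ is cyclic of order $6$, with $tC$ of order $2$ and $uC$ of order $3$. But $\mu^t=\bar\mu\ne\mu$, as $t$ inverts $G'$ and $\mu\ne1$ has odd order. And $\mu^u=\mu$ would make $\mu$ trivial on $[G',u]=N$. So $\chi=\mu^G$ is irreducible of degree $6$. For $z\in N\setminus\{1\}$, three cosets of $C$ centralize $z$ and three invert it, so $\chi(z)=3\mu(z)+3\mu(z)^{-1}=-3$, and $\kappa(z)=2$. Keeping in (3) only $\chi$ and the elements of $N$,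
$$X\ge\frac{35\,(36+2\cdot2\cdot9)}{54^2}=\frac{2520}{2916}=\frac{70}{81}>\frac{45}{64}.$$
Contradiction. This finishes the case $Z(G)=1$.

### 12.2. Nontrivial centre

Assume $Z(G)\ne1$, and let $N\le Z(G)$ have prime order $p$.

**Step 10: the list of possibilities.** The aim is to reduce to Propositions 10.1 and 11.1 and two further situations. By (15), $N\le G'$ and $|G'|\in\{p,2p,3p\}$. As $N\le Z(G')$ and $G'/N$ is cyclic, $G'$ is abelian.

* $|G'|=p$. Then $p\ge5$, and Lemma 6.2 gives $X\ge\frac45\cdot\frac{24}{25}=\frac{96}{125}>\frac{45}{64}$, a contradiction.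
* $|G'|=2p$, $p$ odd. The subgroup of order $2$ of $G'$ is normal, hence central and minimal normal, of index $p$ in $G'$. By (15), $p=3$, and $G'$ is central of order $6$. See Step 11.
* $|G'|=3p$, $p\ge5$. The subgroup of order $3$ of $G'$ is minimal normal of index $p\ge5$, against (15).
* $|G'|=3p$, $p=2$. Then $G'=N\times B$ with $|B|=3$. If $B\le Z(G)$, then $G'$ is central of order $6$; see Step 11. If not, see Step 12.
* $|G'|=p^2$, $p\in\{2,3\}$. If $G'/N$ is not central in $G/N$ (then $p=3$ by (F8)), see Step 12. Otherwise $[G',G]\le N$, and $X\ge\frac{45}{64}$ by Proposition 10.1 if $G'\le Z(G)$, by Proposition 11.1 if not: a contradiction.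

**Step 11: $G'\le Z(G)$ and $|G'|=6$.** Here $G$ splits. It is nilpotent, hence the direct product of its Sylow subgroups, and $G'$ is the product of their derived subgroups. So the Sylow subgroups for $2$ and $3$ have central derived subgroups of orders $2$ and $3$, and the others are abelian. By Lemmas 2.1(a) and 6.2, $\operatorname{AM}_{\rm Z}(G)\ge\frac74\bigl(\frac73-\frac4{27}\bigr)=\frac74\cdot\frac{59}{27}=\frac{413}{108}>\frac{77}{32}$. Contradiction.

**Step 12: a noncentral quotient of order three.** In the remaining situations $N\le G'$ is central of order $p\in\{2,3\}$, and $Q=G/N$ has $|Q'|=3$, $Q'\not\le Z(Q)$. For $|G'|=9$ this is the assumption. For $|G'|=6$, $Q'=G'/N=BN/N$, and if it were central in $Q$, then $[B,G]\le N\cap B=1$, contrary to $B\not\le Z(G)$. We use the exact formula (9). By Lemma 6.4, $X_Q=\frac23$ and $M_Q\le3$. Characters in $\operatorname{Irr}(G|N)$ are nonlinear because $N\le G'$. So $\delta(g)\ge4$ on $U$, and hence $\delta(g)-M_Q(q)\ge\delta(g)-3\ge\frac14\delta(g)$. By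 (9) and (10),
$$X_G\ge\frac23+\frac14\Bigl(1-\frac1p\Bigr)\frac1{|G|}\sum_{g\in U}\delta(g)\ge\frac23+\frac14\Bigl(1-\frac1p\Bigr)\ge\frac23+\frac18=\frac{19}{24}>\frac{45}{64}.$$
Contradiction. So there is no counterexample, which proves part 2 of Theorem 3.1. Parts 1 and 2 together give the equivalence and the list in Theorem 3.1, since all values in part 1 are at most $\frac73<\frac{77}{32}$. $\blacksquare$
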